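\title{Long monochromatic paths in sparse random graphs and the Ramsey numbers of paths}

\begin{abstract}
For $r\ge 2$ let $c_r$ be the supremum of those $c$ for which, whenever $np\to\infty$, asymptotically almost surely every $r$-coloring of the edges of the random graph $\mathcal G(n,p)$ contains a monochromatic path on $cn$ vertices. We prove that $n/R(P_n,r)$ converges as $n\to\infty$, where $R(P_n,r)$ is the $r$-color Ramsey number of the path, and that the limit equals $c_r$. Both quantities are identified with the value $\mu_r$ of a finite family of linear programs, so $c_r$ is rational. The lower bound is deterministic: every $r$-coloring of a large graph in which any two large disjoint vertex sets span an edge contains a monochromatic cycle through almost a $\mu_r$ fraction of the vertices. We also show that the condition $np\to\infty$ is necessary.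
\end{abstract}

\section{Introduction}

Throughout, $r\ge2$ is an integer, $[k]=\{1,\dots,k\}$, and an \emph{$r$-coloring} of a graph is a map from its edge set to $[r]$. Let $P_k$ be the path on $k$ vertices, and for real $x$ write $P_x$ for $P_{\lceil x\rceil}$. We write $G\to(P_x)_r$ if every $r$-coloring of $G$ contains a monochromatic copy of $P_x$; for $x\le1$ this is regarded as always true. The Ramsey number $R(P_n,r)$ is the least $N$ with $K_N\to(P_n)_r$. It is convenient to have the inverse function as well: let $f(N)$ be the largest $k$ with $K_N\to(P_k)_r$. Both $f(N)/N$ and $n/R(P_n,r)$ measure the fraction of the vertices of a complete graph that a monochromatic path is guaranteed to cover.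

Let $\mathcal G(n,p)$ be the binomial random graph on $n$ vertices, in which each pair is an edge independently with probability $p=p(n)\in[0,1]$. An event holds \emph{a.a.s.}\ (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$. Call $c\in[0,1]$ \emph{admissible} if for every function $p$ with $np\to\infty$, a.a.s.\ $\mathcal G(n,p)\to(P_{cn})_r$. The number $0$ is admissible, and we put
\[
c_r=\sup\{c\in[0,1]: c\ \text{is admissible}\}.
\]
This is the fraction of the vertices that a monochromatic path is guaranteed to cover in a random graph whose average degree tends to infinity, however slowly.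

The random graph cannot do better than the complete graph: the function $p\equiv1$ is allowed, so an admissible $c$ satisfies $f(n)\ge cn$ for all large $n$, and $c_r\le\liminf f(n)/n$. One may well expect it to do worse. When $np$ grows slowly, $\mathcal G(n,p)$ has a vanishing fraction of the edges of $K_n$ and at most $(np)^3/6$ triangles in expectation, so locally it looks nothing like $K_n$, and a coloring might exploit this. On the other hand, $\mathcal G(n,p)$ resembles $K_n$ on the global scale, since any two disjoint sets of linear size span an edge (Lemma~\ref{lem:random}), and a long path is a global object. The known values support the second view. Gerencs\'er and Gy\'arf\'as proved $R(P_n,2)=\lfloor(3n-2)/2\rfloor$, and Letzter proved $c_2=2/3$. Gy\'arf\'as, Ruszink\'o, S\'ark\"ozy and Szemer\'edi proved that for large $n$ the number $R(P_n,3)$ equals $2n-1$ for odd $n$ and $2n-2$ for even $n$, and it is known that $c_3=1/2$. For $r\ge4$ it is known that $c_r\ge1/r$. The question that we study comes from the paper of Dudek and Pra{\l}at~\cite{DP}: is it true for every $r\ge2$ that $c_r=n/R(P_n,r)$ asymptotically, that is, that the limit $\lim_{n\to\infty}n/R(P_n,r)$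 exists and equals $c_r$? The existence of the limit is part of the question.

The answer is yes. We compare both quantities with a third one, the minimum $\mu_r$ of finitely many linear programs, defined in~\eqref{eq:mu} below.

\begin{theorem}\label{thm:main}
For every $r\ge2$ the limit $\lim_{n\to\infty}n/R(P_n,r)$ exists, and
\[
\lim_{n\to\infty}\frac{n}{R(P_n,r)}=\mu_r=c_r .
\]
\end{theorem}

The proof gives more. For $\eta>0$, call a graph on $n$ vertices \emph{$\eta$-joined} if it has an edge between any two disjoint vertex sets of size at least $\eta n$. The length of a cycle is its number of vertices, so a cycle of length at least $x$ contains $P_x$.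

\begin{theorem}\label{thm:extra}
Let $r\ge2$.
\begin{itemize}
\item[(a)] The number $c_r$ is rational and is computed by the finite optimization~\eqref{eq:mu}. Moreover $R(P_n,r)\ge n/c_r-O_r(1)$ and $R(P_n,r)=n/c_r+o(n)$.
\item[(b)] For every $\varepsilon>0$ there is $C$ such that if $np\ge C$, then a.a.s.\ every $r$-coloring of $\mathcal G(n,p)$ has a monochromatic cycle of length at least $(c_r-\varepsilon)n$. The same holds deterministically for all $\eta$-joined graphs on sufficiently many vertices, for some $\eta=\eta(\varepsilon,r)>0$.
\item[(c)] For $p=p(n)$ we have $np\to\infty$ if and only if for every $\varepsilon>0$, a.a.s.\ $\mathcal G(n,p)\to(P_{(c_r-\varepsilon)n})_r$.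
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} transfers every asymptotic bound on $R(P_n,r)$ to $c_r$. For instance, S\'ark\"ozy proved $R(P_n,r)\le\bigl(r-\frac{r}{16r^3+1}\bigr)n$ for every $r\ge2$, and therefore
\[
c_r\ge\Bigl(r-\frac{r}{16r^3+1}\Bigr)^{-1}>\frac1r .
\]

The proof does not compute $\mu_r$ and uses none of the results quoted above. In Section~\ref{sec:templates} we describe a finite family of patterns, called templates, each of which colors $K_N$ with short monochromatic paths; the best one gives $f(N)\le\mu_rN+O_r(1)$. The rest of the paper shows that no coloring does better, even when $K_N$ is replaced by an arbitrary $\eta$-joined graph. The vertex set is cut into boundedly many clusters, and K\"onig's theorem is applied to each color on the clusters. A large matching yields a long monochromatic cycle. If all matchings are small, then all covers are small, and the covers form a template that is better than the best one.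

\section{Templates and the upper bound}\label{sec:templates}

A coloring can keep the paths of one color short in two ways: the components of that color can be small, or a small set of vertices can meet all edges of that color. Here is one example of each.

\begin{example}[two colors]\label{ex:two}
Let $3\mid N$, and split $V(K_N)$ into $A$ and $B$ with $|A|=N/3$. Color the edges inside $B$ red and all edges that meet $A$ blue. A red path stays in $B$ and has at most $2N/3$ vertices. On a blue path no two consecutive vertices lie in $B$, so it has at most $2|A|+1=2N/3+1$ vertices.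
\end{example}

\begin{example}[three colors]\label{ex:three}
Let $4\mid N$, and split $V(K_N)$ into four parts of size $N/4$. The six pairs of parts fall into three perfect matchings. Color the edges between two parts by the number of the matching that contains this pair, and color the edges inside the parts arbitrarily. Every monochromatic path lies in the union of two parts and has at most $N/2$ vertices.
\end{example}

Both mechanisms fit one scheme. For each color $i$ give every vertex a label and a weight, and allow an edge to have color $i$ only if its ends have the same label and total weight at least $1$. A path of color $i$ then sees one label only, and it contains about half as many disjoint edges as it has vertices, each of which uses up weight $1$. So its length is at most about twice the total weight of the label. We use the weights $0,\frac12,1$ and a bounded number of labels; Sections~\ref{sec:model} and~\ref{sec:dual} show why this is enough.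

\begin{definition}
Put $m=4r+1$ and $K=(3m)^r$. A \emph{type} is a sequence $\tau=\bigl((j_1,w_1),\dots,(j_r,w_r)\bigr)$ with \emph{labels} $j_i=j_i(\tau)\in[m]$ and \emph{weights} $w_i=w_i(\tau)\in\{0,\frac12,1\}$; there are $K$ types. Two types $\tau,\tau'$, possibly equal, are \emph{compatible in color $i$} if $j_i(\tau)=j_i(\tau')$ and $w_i(\tau)+w_i(\tau')\ge1$, and \emph{compatible} if this holds for some $i$. A nonempty set $F$ of types is \emph{compatible} if any two of its members, including each member with itself, are compatible. A \emph{template} is a pair $(F,x)$, where $F$ is a compatible set and $x=(x_\tau)_{\tau\in F}$ is a probability vector. Its \emph{value} is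
\[
\lambda(F,x)=2\max_{i\in[r],\ j\in[m]}\ \sum_{\tau\in F,\ j_i(\tau)=j}w_i(\tau)x_\tau ,
\]
and
\begin{equation}\label{eq:mu}
\mu=\mu_r=\min_{F}\ \min_{x}\ \lambda(F,x),
\end{equation}
the minimum being taken over all templates.
\end{definition}

For fixed $F$ the inner minimum is a linear program in $(x,z)$: minimize $z$ subject to $x\ge0$, $\sum_\tau x_\tau=1$ and $z\ge2\sum_{j_i(\tau)=j}w_i(\tau)x_\tau$ for all $i,j$. It is feasible, bounded below by $0$ and has rational data, so its optimum is attained and rational. There are finitely many $F$. Hence $\mu_r$ is attained, rational and computable.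

Example~\ref{ex:two}, with red as color $1$, is the template with types $\bigl((2,0),(1,1)\bigr)$ for $A$ and $\bigl((1,\frac12),(1,0)\bigr)$ for $B$ and with $x=(\frac13,\frac23)$. Its value is $2\max\{\frac12\cdot\frac23,\,1\cdot\frac13\}=\frac23$. Example~\ref{ex:three} has four types with all weights $\frac12$, the label $j_i\in\{1,2\}$ naming the edge of the $i$th matching that contains the part; with $x$ uniform the value is $2\cdot\frac12\cdot(\frac14+\frac14)=\frac12$. More generally, if $q=r-1$ is a prime power, take one type for each point of the plane $\mathbb F_q^2$, with all weights $\frac12$ and with $j_i$ naming the line of the $i$th parallel class through the point. Any two points lie on a line, and a line has $q$ of the $q^2$ points, so $\mu_r\le1/(r-1)$ for such $r$.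

\begin{lemma}\label{lem:bounds}
$1/r\le\mu_r\le1$.
\end{lemma}

\begin{proof}
The single type with all labels $1$ and all weights $\frac12$ is compatible with itself and has value $1$. For the lower bound let $(F,x)$ be a template of value $\lambda$. Every ordered pair $(\tau,\tau')\in F\times F$ is compatible in some color and $\sum_{\tau,\tau'}x_\tau x_{\tau'}=1$, so for some color $i$ the pairs compatible in color $i$ contribute at least $1/r$. Let $y_j=\sum_{j_i(\tau)=j}x_\tau$ and $W_j=\sum_{j_i(\tau)=j}w_i(\tau)x_\tau\le\lambda/2$. A pair compatible in color $i$ has equal labels and weight sum at least $1$, so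
\[
\frac1r\le\sum_{j}\ \sum_{j_i(\tau)=j_i(\tau')=j}\bigl(w_i(\tau)+w_i(\tau')\bigr)x_\tau x_{\tau'}=\sum_j2y_jW_j\le\lambda\sum_jy_j=\lambda.\qedhere
\]
\end{proof}

\begin{theorem}\label{thm:upper}
For every $N\ge1$ there is an $r$-coloring of $K_N$ in which every monochromatic path has at most $\mu N+2K+1$ vertices. That is, $f(N)\le\mu N+2K+1$.
\end{theorem}

\begin{proof}
Let $(F,x)$ attain $\mu$. Partition $V(K_N)$ into sets $V_\tau$, $\tau\in F$, with $\bigl||V_\tau|-x_\tau N\bigr|<1$: round every $x_\tau N$ down, and then round up as many of the non-integral ones as is needed to make the total $N$. For $v\in V_\tau$ write $j_i(v)=j_i(\tau)$ and $w_i(v)=w_i(\tau)$. Color each edge between $V_\tau$ and $V_{\tau'}$ with a color in which $\tau$ and $\tau'$ are compatible; the case $\tau=\tau'$ is where we need each type to be compatible with itself. Let $v_1\dots v_k$ be a path of color $i$ with $k\ge2$. Consecutive vertices have the same label $j_i$, so all have the same label $j$, and $w_i(v_{2q-1})+w_i(v_{2q})\ge1$ for $1\le q\le k/2$. Hence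
\[
\frac{k-1}2\le\Bigl\lfloor\frac k2\Bigr\rfloor\le\sum_{v:\ j_i(v)=j}w_i(v)=\sum_{j_i(\tau)=j}w_i(\tau)|V_\tau|\le N\sum_{j_i(\tau)=j}w_i(\tau)x_\tau+|F|\le\frac\mu2N+K .\qedhere
\]
\end{proof}

For two colors the minimum~\eqref{eq:mu} can be found by hand.

\begin{example}[$\mu_2=2/3$]\label{ex:mu2}
We have seen $\mu_2\le\frac23$. Let $(F,x)$ be a template of value $\lambda$ for $r=2$. One of the labels is constant on $F$. Indeed, if $j_1$ is not constant, then types with different $j_1$ are compatible in color $2$ and so share $j_2$, and two types with the same $j_1$ share $j_2$ with a third type of different $j_1$. After swapping the colors if necessary, $j_2$ is constant, so $\sum_\tau w_2(\tau)x_\tau\le\lambda/2$. If $w_2\ge\frac12$ on $F$, then $\lambda\ge1$. Otherwise fix $\tau_0\in F$ with $w_2(\tau_0)=0$ and let $j=j_1(\tau_0)$. A type with $j_1\ne j$ is compatible with $\tau_0$ in color $2$, so it has $w_2=1$. Let $u(\tau)=w_1(\tau)$ if $j_1(\tau)=j$ and $u(\tau)=0$ otherwise; then $\sum_\tau u(\tau)x_\tau\le\lambda/2$, and $u=w_1$ whenever $w_2\neq1$. The pair $(u,w_2)$ is never $(0,0)$, since such a type is not compatible with itself, and the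 values $(0,\frac12)$ and $(\frac12,0)$ do not both occur, since two such types have weight sum $\frac12$ in both colors. If $(0,\frac12)$ does not occur, then $2u+w_2\ge1$ on $F$; if $(\frac12,0)$ does not occur, then $u+2w_2\ge1$ on $F$. Averaging with respect to $x$ gives $3\lambda/2\ge1$ in both cases. With Theorem~\ref{thm:main} this agrees with the values of $c_2$ and $R(P_n,2)$ quoted in the introduction.
\end{example}

\section{The lower bound and a model case}\label{sec:model}

The only property of the random graph that we use for the lower bound is the following.

\begin{lemma}\label{lem:random}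
Let $\eta>0$ and $np\ge2/\eta^2$. Then $\mathcal G(n,p)$ fails to be $\eta$-joined with probability at most $e^{-(2-\ln4)n}$, which tends to $0$.
\end{lemma}

\begin{proof}
There are at most $4^n$ pairs $(A,B)$ of disjoint sets of size at least $\eta n$, and each spans no edge with probability $(1-p)^{|A||B|}\le e^{-p\eta^2n^2}\le e^{-2n}$.
\end{proof}

So an $\eta$-joined graph may have only $O(n)$ edges. The next theorem says that Theorem~\ref{thm:upper} is asymptotically tight, and that it stays tight for such sparse graphs.

\begin{theorem}\label{thm:lower}
For every $\varepsilon\in(0,1/r]$ there are $\eta>0$ and $n_0$ such that every $r$-coloring of every $\eta$-joined graph $G$ on $n\ge n_0$ vertices contains a monochromatic cycle of length at least $(\mu-\varepsilon)n$. In particular $G\to(P_{(\mu-\varepsilon)n})_r$.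
\end{theorem}

To see the idea, consider a model. The vertex set is split into \emph{clusters} $V_1,\dots,V_t$ of equal large size $s$, any two clusters are joined completely in one color, and edges inside clusters are ignored. Let $\Gamma_i$ be the graph on $[t]$ formed by the pairs of color $i$. A path of color $i$ stays in the clusters of one component of $\Gamma_i$. How long can it be? Along an edge $ab$ of $\Gamma_i$ the path can zigzag between $V_a$ and $V_b$, and inside a component it can move from one such edge to another at little cost. So a matching in the component gives a long path. Matchings lose too much, however: if the component is a triangle, a matching reaches two clusters, while a path can go round the triangle and cover all three. The remedy is to split every cluster into two halves and to match halves.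

\begin{definition}
Let $\Gamma$ be a graph with vertex set $C$. Its \emph{double cover} $B(\Gamma)$ is the bipartite graph with sides $\{a^+:a\in C\}$ and $\{a^-:a\in C\}$ that has the two edges $a^+b^-$ and $b^+a^-$ for each edge $ab$ of $\Gamma$. Let $\nu(\Gamma)$ be the maximum size of a matching in $B(\Gamma)$; thus $\nu(\Gamma)\le|C|$.
\end{definition}

A second advantage of the double cover is that it is bipartite. Recall that a \emph{vertex cover} of a graph is a set of vertices that meets every edge, and that by K\"onig's theorem the maximum size of a matching in a bipartite graph equals the minimum size of a vertex cover. This is the source of the weights $0,\frac12,1$.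

\begin{lemma}\label{lem:weights}
For every graph $\Gamma$ with vertex set $C$ there is a function $w\colon C\to\{0,\frac12,1\}$ such that $w(a)+w(b)\ge1$ for every edge $ab$ of $\Gamma$ and $\sum_{a\in C}w(a)=\nu(\Gamma)/2$.
\end{lemma}

\begin{proof}
Let $W$ be a vertex cover of $B(\Gamma)$ with $|W|=\nu(\Gamma)$, and let $w(a)=\frac12|W\cap\{a^+,a^-\}|$. Then $\sum_aw(a)=|W|/2$. If $ab$ is an edge, then $W$ meets both of the disjoint sets $\{a^+,b^-\}$ and $\{b^+,a^-\}$, so $2w(a)+2w(b)\ge2$.
\end{proof}

In the model, $\nu$ gives the right answer. Let $C$ be a component of $\Gamma_i$ and $\nu=\nu(\Gamma_i[C])$. Each edge $a^+b^-$ of a maximum matching gives a path on about $s$ vertices between a half of $V_a$ and a half of $V_b$, and joining these paths gives about $\nu s$ vertices. Conversely, give every vertex of $V_a$ the weight $w(a)$; the count in the proof of Theorem~\ref{thm:upper} shows that a path of color $i$ on $k$ vertices in these clusters has $\lfloor k/2\rfloor\le\nu s/2$. Thus either some component has $\nu$ close to $\mu t$ or larger, and we have the long path, or the components and the weights $w$ look like the labels and weights of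 a template of value below $\mu$, which does not exist.

\begin{example}[two colors, three clusters]\label{ex:model}
Up to symmetry there are two colorings of the pairs of $\{1,2,3\}$.

If all three pairs are red, the double cover is the $6$-cycle $1^+2^-3^+1^-2^+3^-$. It has the perfect matching $1^+2^-,2^+3^-,3^+1^-$ and the vertex cover $\{1^+,2^+,3^+\}$. So $\nu=3=t$, all weights are $\frac12$, and the three zigzags cover all clusters.

Now let $23$ be red and $12,13$ blue. The blue double cover consists of two stars with centers $1^+$ and $1^-$ and two leaves each. So $\nu=2$, the only minimum cover is $\{1^+,1^-\}$, and the blue weights are $(1,0,0)$. The red component $\{2,3\}$ has the double cover with edges $2^+3^-$ and $3^+2^-$, so again $\nu=2$. The cover $\{2^+,3^+\}$ gives the red weights $(0,\frac12,\frac12)$. Numbering the components, we get back the template of Example~\ref{ex:two} with proportions $\frac13,\frac23$, and its value is $\nu/t=\frac23$. But $\{2^+,2^-\}$ is a minimum cover as well. It gives the red weights $(0,1,0)$, and then cluster $3$ has weight $0$ in both colors, so its type is not compatible with itself. The graphs $\Gamma_i$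 say nothing about edges inside a cluster, and K\"onig's theorem cannot know about them.
\end{example}

Three things remain to be done. We must find clusters in an arbitrary colored graph, which may be sparse (Section~\ref{sec:partition}). We must build the cycle when pairs of clusters are far from complete (Section~\ref{sec:cycle}). And we must turn the weights into a true template, in spite of the defect in Example~\ref{ex:model}, of some uncontrolled pairs of clusters, and of the fact that there may be far more than $m$ components (Section~\ref{sec:dual}).

\section{A partition lemma}\label{sec:partition}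

For a graph $H$, a number $\rho\in(0,1)$ and disjoint vertex sets $A,B$ of the same size $s$, call $(A,B)$ \emph{$\rho$-joined in $H$} if any $A'\subseteq A$ and $B'\subseteq B$ with $|A'|,|B'|\ge\rho s$ span an edge of $H$. This will replace ``completely joined'' in the model.

\begin{lemma}\label{lem:partition}
For all $r\ge1$, $\rho,\beta\in(0,1)$ and $\gamma\in(0,\frac12]$ there are $T$ and $n_1$ such that the following holds for $n\ge n_1$. Let $G_1,\dots,G_r$ be graphs on a set $V$ of $n$ vertices. Then there are an integer $t$ with $\frac1{2\gamma}\le t\le T$ and disjoint sets $V_1,\dots,V_t\subseteq V$ of equal size $s\ge n/T$, covering at least $(1-\gamma)n$ vertices, such that for all but at most $\beta t^2$ pairs $a<b$, called \emph{bad}, and for every $i\in[r]$, either there is no edge of $G_i$ between $V_a$ and $V_b$, or $(V_a,V_b)$ is $\rho$-joined in $G_i$.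
\end{lemma}

Edge densities are of no help here, as all of them may tend to $0$. We measure instead the regions that contain no edge, which live on the scale $n^2$ however sparse the graphs are. A \emph{$G_i$-free rectangle} is a set $A\times B\subseteq V\times V$ such that no edge $uv$ of $G_i$ has $u\in A$ and $v\in B$. Collect such rectangles greedily while each new one adds area at least $\delta n^2$, and cut $V$ along their sides. A pair of clusters then lies inside a collected rectangle, and has no edge of $G_i$, or it avoids all of them, and contains no free rectangle of area $\delta n^2$. The difficulty is that the number of pieces is exponential in $1/\delta$, so a pair of clusters has area much smaller than $\delta n^2$ and the last statement is empty. We therefore repeat the collection with thresholds $\delta_1\gg\delta_2\gg\cdots$, each adapted to the pieces of the previous stage. The total area is bounded, so at some stage the finer collection adds very little, and it then serves as a certificate for the coarser partition.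

\begin{proof}
Let $J=\lceil8r/(\beta\rho^2)\rceil$ and $Q_0=1$, and for $j\ge0$ let
\[
\delta_{j+1}=\frac{\rho^2\gamma^2}{8Q_j^2},\qquad Q_{j+1}=Q_j\,2^{2r/\delta_{j+1}} .
\]
Put $T=2Q_J/\gamma$ and $n_1=Q_J/\gamma$.

\emph{The rectangles.} For each $i$ let $\mathcal R_i^0=\emptyset$. Given $\mathcal R_i^j$, add $G_i$-free rectangles one at a time as long as some rectangle adds at least $\delta_{j+1}n^2$ new elements to the union. The union lies in $V\times V$, so this stops after at most $1/\delta_{j+1}$ additions; call the result $\mathcal R_i^{j+1}$. Let $E_i^j$ be the union of the rectangles in $\mathcal R_i^j$. By the stopping rule,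
\begin{equation}\label{eq:maximal}
|(A\times B)\setminus E_i^{j+1}|<\delta_{j+1}n^2\quad\text{for every $G_i$-free rectangle }A\times B .
\end{equation}
The sets $E_i^{j+1}\setminus E_i^j$, $0\le j<J$, are disjoint for each $i$, so the sum of all their sizes over $i$ and $j$ is at most $rn^2$. Fix $j<J$ with
\begin{equation}\label{eq:stage}
\sum_{i=1}^r|E_i^{j+1}\setminus E_i^j|\le\frac{rn^2}J .
\end{equation}

\emph{The clusters.} Put two vertices in the same \emph{atom} if they belong to exactly the same sides $A,B$ of rectangles in $\mathcal R_1^j\cup\dots\cup\mathcal R_r^j$. Each side at most doubles the number of atoms, and stage $j'$ contributes at most $2r/\delta_{j'}$ sides, so there are at most $Q_j$ atoms. Let $s=\lfloor\gamma n/Q_j\rfloor$. Since $\gamma n/Q_j\ge\gamma n_1/Q_J=1$, we have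
\begin{equation}\label{eq:s}
\frac{\gamma n}{Q_j}\ge s\ge\frac{\gamma n}{2Q_j}\ge\frac nT .
\end{equation}
Cut each atom into sets of size $s$, leaving fewer than $s$ vertices per atom, and let $V_1,\dots,V_t$ be the sets obtained. Fewer than $Q_js\le\gamma n$ vertices are left over, so $ts\ge(1-\gamma)n\ge n/2$. By~\eqref{eq:s}, $t\le n/s\le T$ and $t\ge(1-\gamma)n/s\ge(1-\gamma)Q_j/\gamma\ge1/(2\gamma)$.

\emph{The bad pairs.} Call $a<b$ bad if $|(E_i^{j+1}\setminus E_i^j)\cap(V_a\times V_b)|\ge\rho^2s^2/2$ for some $i$. The sets $V_a\times V_b$ are disjoint, so by~\eqref{eq:stage} and $n\le2ts$ the number of bad pairs is at most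
\[
\frac{rn^2}J\cdot\frac2{\rho^2s^2}\le\frac{8rt^2}{J\rho^2}\le\beta t^2 .
\]

\emph{The other pairs.} Let $a<b$ be not bad and let $i\in[r]$. Each of $V_a,V_b$ lies in an atom, so $V_a\times V_b$ is contained in or disjoint from each rectangle of $\mathcal R_i^j$. If it is contained in one, there is no edge of $G_i$ between $V_a$ and $V_b$. Otherwise $V_a\times V_b$ is disjoint from $E_i^j$. Suppose that $A\subseteq V_a$ and $B\subseteq V_b$ have size at least $\rho s$ and span no edge of $G_i$. Then $A\times B$ is a $G_i$-free rectangle, and \eqref{eq:maximal} with $n\le2Q_js/\gamma$ from~\eqref{eq:s} gives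
\[
|(A\times B)\setminus E_i^{j+1}|<\frac{\rho^2\gamma^2}{8Q_j^2}\cdot\frac{4Q_j^2s^2}{\gamma^2}=\frac{\rho^2s^2}2 .
\]
Also $(A\times B)\cap E_i^{j+1}$ lies in $(E_i^{j+1}\setminus E_i^j)\cap(V_a\times V_b)$, which has fewer than $\rho^2s^2/2$ elements because the pair is not bad. Hence $|A||B|<\rho^2s^2$, a contradiction. So $(V_a,V_b)$ is $\rho$-joined in $G_i$.
\end{proof}

\section{From a matching to a long cycle}\label{sec:cycle}

First we need a long path inside one joined pair. Depth-first search provides it, because at every moment there is no edge between the vertices it has abandoned and those it has not yet visited; in a joined pair these two sets cannot both be large.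

\begin{lemma}\label{lem:dfs}
Let $k\ge1$ be an integer, and let $H$ be a bipartite graph with sides $X,Y$ of size $h$ such that any $X'\subseteq X$ and $Y'\subseteq Y$ of size at least $k$ span an edge. Then $H$ has a path on at least $2h-4k$ vertices.
\end{lemma}

\begin{proof}
We maintain a partition of $V(H)$ into a set $D$ (done), a sequence $U$ (the current path) and a set $L$ (left to visit), starting with $L=V(H)$. If $U$ is empty, move a vertex from $L$ to $U$. Otherwise, if the last vertex of $U$ has a neighbor in $L$, append this neighbor to $U$; if it has none, move it to $D$. Stop when $D=V(H)$. The sequence $U$ is always a path. There is never an edge between $D$ and $L$, since a vertex enters $D$ only when it has no neighbor in $L$, and $L$ only shrinks. Each step lowers $|L|-|D|$ by $1$, from $2h$ to $-2h$, so at some moment $|D|=|L|$. At this moment write $D_X=|D\cap X|$, and define $D_Y,L_X,L_Y$ in the same way. As no edge joins $D$ and $L$, we have $D_X<k$ or $L_Y<k$, and also $D_Y<k$ or $L_X<k$.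

If $D_X,D_Y<k$ or $L_X,L_Y<k$, then $|D|=|L|\le2k-2$ and $|U|\ge2h-4k+4$. If $D_X,L_X<k$, then $|U\cap X|\ge h-2k+2$; the path alternates between $X$ and $Y$, so $|U\cap Y|\ge h-2k+1$ and $|U|\ge2h-4k+3$. The remaining case $D_Y,L_Y<k$ is the same with $X$ and $Y$ exchanged.
\end{proof}

To join these paths we cannot prescribe end vertices, as a single vertex may have no neighbor where we need one. Only sets of size $\rho s$ are guaranteed to see each other. So we treat a short initial and a short final segment of each path as a set of candidate ends, and we route the connections through small reservoirs, one in each cluster, that the long paths do not touch. Figure~\ref{fig:cycle} shows the construction.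

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={font=\small}]
\draw (0,0) rectangle (1.6,2.6) (0,1)--(1.6,1) (0,2)--(1.6,2);
\draw (3,0) rectangle (4.6,2.6) (3,1)--(4.6,1) (3,2)--(4.6,2);
\draw (6,0) rectangle (7.6,2.6) (6,1)--(7.6,1) (6,2)--(7.6,2);
\draw (9,0) rectangle (10.6,2.6) (9,1)--(10.6,1) (9,2)--(10.6,2);
\node at (0.8,0.5) {$V_1^-$}; \node at (0.8,1.5) {$V_1^+$}; \node at (0.8,2.3) {$R_1$};
\node at (3.8,0.5) {$V_2^-$}; \node at (3.8,1.5) {$V_2^+$}; \node at (3.8,2.3) {$R_2$};
\node at (6.8,0.5) {$V_3^-$}; \node at (6.8,1.5) {$V_3^+$}; \node at (6.8,2.3) {$R_3$};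
\node at (9.8,0.5) {$V_4^-$}; \node at (9.8,1.5) {$V_4^+$}; \node at (9.8,2.3) {$R_4$};
\draw[line width=2pt,gray] (1.6,1.2)--(3,0.4) (1.6,0.4)--(3,1.2) (7.6,1.2)--(9,0.4) (7.6,0.4)--(9,1.2);
\draw[dashed] (1.6,1.5)--(3,1.5) (4.6,1.5)--(6,1.5) (7.6,1.5)--(9,1.5);
\draw[dotted,thick] (9,1.85)--(7.6,2.3) (6,2.3)--(4.6,2.3) (3,2.3)--(1.6,1.85);
\end{tikzpicture}
\caption{Building a cycle when the cluster graph is the path $1\,2\,3\,4$. Each cluster is split into two halves $V_a^+,V_a^-$ and a small reservoir $R_a$. The thick lines are the matching $1^+2^-,2^+1^-,3^+4^-,4^+3^-$ of the double cover; each stands for a long path that zigzags between the two halves and has both ends in the half $V_a^+$. Three connections are single edges (dashed). The fourth (dotted) goes from $V_4^+$ to $V_1^+$ through one vertex of $R_3$ and one vertex of $R_2$.}\label{fig:cycle}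
\end{figure}

\begin{lemma}\label{lem:cycle}
Let $0<\rho\le\frac1{21}$, and let $s,t$ be positive integers with $\rho s\ge t+1$. Let $\Gamma$ be a connected graph with at least one edge, with vertex set $C$ and $|C|\le t$. Let $H$ be a graph and let $V_a$, $a\in C$, be disjoint sets of $s$ vertices of $H$ such that $(V_a,V_b)$ is $\rho$-joined in $H$ for every edge $ab$ of $\Gamma$. Then $H$ has a cycle of length at least $(1-21\rho)\,\nu(\Gamma)\,s$.
\end{lemma}

\begin{proof}
Let $\nu=\nu(\Gamma)\le t$. An edge $ab$ of $\Gamma$ gives the disjoint edges $a^+b^-$ and $b^+a^-$, so $\nu\ge2$. Let $k=\lceil\rho s\rceil$; as $\rho s\ge1$, we have $\rho s\le k\le2\rho s$. For $a\in C$ choose a reservoir $R_a\subseteq V_a$ with $|R_a|=2k+t$ and disjoint sets $V_a^+,V_a^-\subseteq V_a\setminus R_a$ of size $h=\lfloor(s-2k-t)/2\rfloor$. This is possible, and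
\[
2h\ge s-2k-(t+1)\ge(1-5\rho)s>0 .
\]

\emph{The long paths.} Let $e_1,\dots,e_\nu$ be the edges of a maximum matching of $B(\Gamma)$. For $e_\ell=a^+b^-$ put $X_\ell=V_a^+$ and $Y_\ell=V_b^-$. As the $e_\ell$ form a matching, the sets $X_1,Y_1,\dots,X_\nu,Y_\nu$ are pairwise disjoint, and $X_1,\dots,X_\nu$ lie in distinct clusters. Since $ab$ is an edge of $\Gamma$ and $k\ge\rho s$, Lemma~\ref{lem:dfs} applies to the edges of $H$ between $X_\ell$ and $Y_\ell$. It gives a path $P^{\ell}$ that alternates between $X_\ell$ and $Y_\ell$, with
\[
|P^{\ell}|\ge2h-4k\ge(1-13\rho)s\ge8\rho s\ge4k ,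
\]
where the third inequality is $\rho\le\frac1{21}$. So the first $2k$ and the last $2k$ vertices of $P^\ell$ are disjoint, and each of the two segments has exactly $k$ vertices in $X_\ell$. Call these $k$-sets $A_\ell$ and $B_\ell$.

\emph{The connections.} For $\ell=1,\dots,\nu$ in turn, with indices modulo $\nu$, we find a path $Q_\ell$ in $H$ from $B_\ell$ to $A_{\ell+1}$ whose inner vertices lie in the reservoirs, at most one in each, and are not used by $Q_1,\dots,Q_{\ell-1}$. Let $X_\ell\subseteq V_a$ and $X_{\ell+1}\subseteq V_{a'}$. Then $a\ne a'$ because $\nu\ge2$. Since $\Gamma$ is connected, it has a path $a=a_0,a_1,\dots,a_q=a'$ with distinct vertices and $q\ge1$. For $1\le u\le q-1$ let $Z_u$ be the unused part of $R_{a_u}$. At most $\nu-1<t$ earlier connections took at most one vertex each, so $|Z_u|\ge2k$. Let $N_0=B_\ell$, and let $N_u$ be the set of vertices of $Z_u$ with a neighbor in $N_{u-1}$. We claim $|N_u|\ge k$ for $0\le u\le q-1$. This holds for $u=0$. If $|N_{u-1}|\ge k$, then $|Z_u\setminus N_u|<k$, because no edge joins $N_{u-1}$ to $Z_u\setminus N_u$ and $(V_{a_{u-1}},V_{a_u})$ is $\rho$-joined; hence $|N_u|\ge k$. Finally $(V_{a_{q-1}},V_{a'})$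 is $\rho$-joined, so an edge joins $N_{q-1}$ to $A_{\ell+1}$. Starting from this edge and choosing neighbors in $N_{q-2},\dots,N_0$ in turn, we obtain $Q_\ell$.

\emph{The cycle.} For each $\ell$ take the subpath of $P^\ell$ from the end of $Q_{\ell-1}$ in $A_\ell$ to the start of $Q_\ell$ in $B_\ell$. It has at least two vertices and misses at most $2(2k-1)<4k$ vertices of $P^\ell$. These $\nu\ge2$ subpaths are disjoint, and the inner vertices of the $Q_\ell$ are distinct and lie in the reservoirs, which are disjoint from all $P^\ell$. So the subpaths and the $Q_\ell$ form a cycle, of length at least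
\[
\sum_{\ell=1}^\nu\bigl(|P^\ell|-4k\bigr)\ge\nu\,(1-13\rho-8\rho)s=(1-21\rho)\nu s .\qedhere
\]
\end{proof}

\section{From covers to a template}\label{sec:dual}

This section is about the cluster graphs alone. It shows that some component of some color has a large matching in its double cover.

\begin{lemma}\label{lem:heavy}
Let $0<\varepsilon\le1/r$ and $\alpha=\varepsilon/(2K)$, and let $t\ge2/\alpha$ be an integer. Let $\Gamma_1,\dots,\Gamma_r$ be graphs on $[t]$ such that at most $\alpha^2t^2/8$ pairs of elements of $[t]$ are edges of no $\Gamma_i$. Then for some $i$ and some component $C$ of $\Gamma_i$ we have $\nu(\Gamma_i[C])\ge(\mu-\varepsilon/2)\,t$.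
\end{lemma}

We want to give each $a\in[t]$ a type, read off from its components and weights. Missing pairs, and the pair of an element with itself, may spoil compatibility. Both problems disappear if we keep only the types that occur often: among the many pairs of elements with two given popular types, at least one is an edge of some $\Gamma_i$, and one edge certifies compatibility. Discarding the rare types costs little only if the number of types is bounded independently of $t$, and this fails if components are used as labels; a color that forms a perfect matching on $[t]$ has $t/2$ components. But the value of a template only asks that each label have small weight, so components can share a label as long as their total weight stays small. Merging as far as possible leaves at most $4r+1$ labels.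

\begin{proof}
Put $\theta=\mu-\varepsilon/2$. By Lemma~\ref{lem:bounds} and $\varepsilon\le1/r$ we have $\theta\ge1/(2r)$. Suppose that $\nu(\Gamma_i[C])<\theta t$ for all $i$ and all components $C$ of $\Gamma_i$. Apply Lemma~\ref{lem:weights} to each component of $\Gamma_i$, single vertices included. This gives $w_i\colon[t]\to\{0,\frac12,1\}$ with $w_i(a)+w_i(b)\ge1$ for every edge $ab$ of $\Gamma_i$. Writing $w_i(S)=\sum_{a\in S}w_i(a)$, every component has $w_i(C)<\theta t/2$ and $w_i(C)\le|C|/2$, so $w_i([t])\le t/2$.

\emph{Labels.} Fix $i$. Start from the partition of $[t]$ into the components of $\Gamma_i$, and as long as two classes $S,S'$ have $w_i(S)+w_i(S')<\theta t/2$, merge them. At the end every class has weight less than $\theta t/2$ and any two classes have total weight at least $\theta t/2$. So all classes but at most one have weight at least $\theta t/4$. The total weight is at most $t/2$, so there are at most $2/\theta+1\le4r+1=m$ classes. Number them by distinct elements of $[m]$, and let $j_i(a)$ be the number of the class of $a$. Doing this for all $i$ gives each $a\in[t]$ the type $\tau(a)=\bigl((j_i(a),w_i(a))\bigr)_{i\in[r]}$. If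 $ab$ is an edge of $\Gamma_i$, then $a,b$ lie in one component, hence in one class, so $\tau(a)$ and $\tau(b)$ are compatible in color $i$.

\emph{Popular types.} Let $X_\tau=\{a\in[t]:\tau(a)=\tau\}$ and $F=\{\tau:|X_\tau|\ge\alpha t\}$. There are $K$ types, so
\[
t':=\sum_{\tau\in F}|X_\tau|\ge(1-K\alpha)t=\bigl(1-\tfrac\varepsilon2\bigr)t>0 ,
\]
and $F\ne\emptyset$. Let $\tau,\tau'\in F$. If $\tau\ne\tau'$, there are at least $\alpha^2t^2$ pairs between $X_\tau$ and $X_{\tau'}$. If $\tau=\tau'$, then $|X_\tau|\ge\alpha t\ge2$, so there are $\binom{|X_\tau|}2\ge|X_\tau|^2/4\ge\alpha^2t^2/4$ pairs inside $X_\tau$. Both numbers exceed $\alpha^2t^2/8$, so one of these pairs is an edge of some $\Gamma_i$, and $\tau,\tau'$ are compatible. Thus $F$ is compatible.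

\emph{The value.} Let $x_\tau=|X_\tau|/t'$ for $\tau\in F$. For all $i,j$,
\[
\sum_{\tau\in F,\ j_i(\tau)=j}w_i(\tau)x_\tau\le\frac1{t'}\sum_{a:\ j_i(a)=j}w_i(a)<\frac{\theta t}{2t'} ,
\]
so $\mu\le\lambda(F,x)<\theta t/t'\le\theta/(1-\varepsilon/2)$. Since $\mu\le1$, this gives $\theta>\mu-\frac\varepsilon2\mu\ge\mu-\frac\varepsilon2=\theta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $0<\varepsilon\le1/r$ and put
\[
\theta=\mu-\frac\varepsilon2,\qquad\alpha=\frac\varepsilon{2K},\qquad\beta=\frac{\alpha^2}8,\qquad\gamma=\frac\alpha4\le\frac\varepsilon8,\qquad\rho=\frac\varepsilon{84}\le\frac1{21}.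
\]
Let $T,n_1$ be given by Lemma~\ref{lem:partition} for $r,\rho,\beta,\gamma$. Put $\eta=1/T$, and let $n_0\ge n_1$ be such that $\rho n_0/T\ge T+1$.

Let $G$ be an $\eta$-joined graph on $n\ge n_0$ vertices with an $r$-coloring, and let $G_i$ be the graph on $V(G)$ formed by the edges of color $i$. Take $V_1,\dots,V_t$ from Lemma~\ref{lem:partition}, and let $\Gamma_i$ be the graph on $[t]$ whose edges are the pairs that are not bad and are $\rho$-joined in $G_i$. Let $a<b$ be not bad. Since $s\ge n/T=\eta n$, the graph $G$ has an edge between $V_a$ and $V_b$, of some color $i$. This excludes the first alternative of Lemma~\ref{lem:partition} for $i$, so $ab$ is an edge of $\Gamma_i$. Hence at most $\beta t^2=\alpha^2t^2/8$ pairs lie in no $\Gamma_i$. This is the only place where we use that $G$ is $\eta$-joined: a single edge between two clusters is upgraded to a joined pair.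

As $t\ge1/(2\gamma)=2/\alpha$, Lemma~\ref{lem:heavy} gives a color $i$ and a component $C$ of $\Gamma_i$ with $\nu(\Gamma_i[C])\ge\theta t>0$. In particular $\Gamma_i[C]$ has an edge. Also $\rho s\ge\rho n/T\ge T+1\ge t+1$. By Lemma~\ref{lem:cycle} with $H=G_i$, and by $ts\ge(1-\gamma)n$ and $\theta\le1$, there is a cycle of color $i$ of length at least
\[
(1-21\rho)\,\theta\,ts\ge\theta\bigl(1-\tfrac\varepsilon4\bigr)\bigl(1-\tfrac\varepsilon8\bigr)n\ge\bigl(\theta-\tfrac\varepsilon4-\tfrac\varepsilon8\bigr)n=\bigl(\mu-\tfrac78\varepsilon\bigr)n\ge(\mu-\varepsilon)n .\qedhere
\]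
\end{proof}

\section{Proofs of the main theorems}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{The limit.} The graph $K_N$ is $\eta$-joined for every $\eta>0$. By Theorem~\ref{thm:lower}, for every $\varepsilon\in(0,1/r]$ we have $f(N)\ge(\mu-\varepsilon)N$ for all large $N$, and with Theorem~\ref{thm:upper} this gives $f(N)/N\to\mu$. Since $\mu>0$, the function $f$ is unbounded, and since $P_k$ contains all shorter paths, $K_N\to(P_n)_r$ holds exactly when $n\le f(N)$. Let $R=R(P_n,r)$ with $n\ge2$. Then $f(R-1)<n\le f(R)$, and $R\ge n$ tends to infinity with $n$. Therefore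
\[
(\mu-o(1))(R-1)\le f(R-1)<n\le f(R)\le(\mu+o(1))R ,
\]
and $n/R(P_n,r)\to\mu$.

\emph{The bound $c_r\le\mu$.} We noted in the introduction that $p\equiv1$ gives $c_r\le\liminf f(n)/n$, which equals $\mu$.

\emph{The bound $c_r\ge\mu$.} Let $0<\varepsilon\le1/r$. Then $c=\mu-\varepsilon\in[0,1]$ by Lemma~\ref{lem:bounds}. Let $\eta,n_0$ be as in Theorem~\ref{thm:lower}. If $np\to\infty$, then $np\ge2/\eta^2$ for large $n$, so by Lemma~\ref{lem:random} a.a.s.\ $\mathcal G(n,p)$ is $\eta$-joined and $\mathcal G(n,p)\to(P_{cn})_r$. Thus $\mu-\varepsilon$ is admissible for all small $\varepsilon>0$.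
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extra}]
By Theorem~\ref{thm:main}, $c_r=\mu$.

(a) The rationality of $\mu$ was shown after~\eqref{eq:mu}. If $N<(n-2K-1)/\mu$, then $f(N)<n$ by Theorem~\ref{thm:upper}, so $K_N\not\to(P_n)_r$. Hence $R(P_n,r)\ge(n-2K-1)/c_r$. As $c_r>0$, the limit in Theorem~\ref{thm:main} gives $R(P_n,r)=n/c_r+o(n)$.

(b) For $\varepsilon\le1/r$ the deterministic statement is Theorem~\ref{thm:lower}, and the random one follows from it and Lemma~\ref{lem:random} with $C=2/\eta^2$. For $\varepsilon>1/r$ use the constants for $\varepsilon=1/r$.

(c) If $np\to\infty$, the conclusion follows from (b). Suppose that $np\not\to\infty$. Then there is a constant $C\ge1$ with $np\le C$ along an infinite sequence of $n$, and from now on $n>C$ runs through this sequence. We show that a constant fraction of the vertices is isolated, so that the coloring of Theorem~\ref{thm:upper} only has to be applied to a smaller complete graph.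

Let $p'=C/n\ge p$. Keeping each edge of $\mathcal G(n,p')$ independently with probability $p/p'$ produces $\mathcal G(n,p)$, and deleting edges keeps isolated vertices isolated. So a lower bound on the number $I$ of isolated vertices of $\mathcal G(n,p')$ carries over to $\mathcal G(n,p)$. A given vertex is isolated with probability $(1-p')^{n-1}$, and two given vertices are both isolated with probability $(1-p')^{2n-3}$. Hence $\mathbb EI=n(1-p')^{n-1}=(e^{-C}+o(1))n$ and
\[
\operatorname{Var}I=\mathbb EI^2-(\mathbb EI)^2\le n+n^2(1-p')^{2n-3}-n^2(1-p')^{2n-2}\le n+n^2p'=(1+C)n .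
\]
By Chebyshev's inequality, $I<\frac12e^{-C}n$ has probability $O(1/n)$. So a.a.s.\ along the sequence, all edges of $\mathcal G(n,p)$ lie inside a nonempty set of $N\le(1-\frac12e^{-C})n$ vertices. Color them as in the coloring of $K_N$ from Theorem~\ref{thm:upper}, and let $\varepsilon=\frac14\mu e^{-C}>0$. Every monochromatic path has at most
\[
\mu N+2K+1\le(\mu-2\varepsilon)n+2K+1<(\mu-\varepsilon)n
\]
vertices for large $n$. So along this sequence a.a.s.\ $\mathcal G(n,p)\not\to(P_{(c_r-\varepsilon)n})_r$, and the condition in (c) fails for this $\varepsilon$.
\end{proof}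

\begin{remark}
The number $m=4r+1$ of labels enters only through the merging step in Lemma~\ref{lem:heavy}, and allowing more labels does not change $\mu_r$. Indeed, let $\mu'\le\mu_r$ be the minimum~\eqref{eq:mu} taken with $m'\ge m$ labels. The proof of Theorem~\ref{thm:upper} gives $f(N)\le\mu'N+O(1)$, and $f(N)/N\to\mu_r$ then forces $\mu'\ge\mu_r$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DP}
Andrzej Dudek and Pawe{\l} Pra{\l}at,
\emph{On some multicolour Ramsey properties of random graphs},
arXiv:1601.02564 (2016).

\end{thebibliography}
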